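\title{The vertex Folkman numbers $F_v(2,2,p;p+1)$ are at least $2p+5$}

\begin{abstract}
For $p\ge 2$ let $F_v(2,2,p;p+1)$ be the least number of vertices of a graph $G$ without $K_{p+1}$ such that every coloring of $V(G)$ in three colors produces an edge in color $1$, an edge in color $2$, or a $K_p$ in color $3$. The bound $F_v(2,2,p;p+1)\ge 2p+4$ is due to Nenov, and it was recorded as unknown whether equality holds for any $p$. We prove that it never does: $F_v(2,2,p;p+1)\ge 2p+5$ for every $p\ge 2$, with equality for $p=4$. In complementary form: if $\alpha(H)\ge 2$ and the deletion of any two disjoint cliques of $H$ leaves the independence number unchanged, then $|V(H)|\ge 2\alpha(H)+5$. The proof passes to an $\alpha$-critical graph with $2\alpha+4$ vertices and rules out minimum degree five, four and three in turn. The main tool is Hajnal's inequality for families of maximum independent sets.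
\end{abstract}

\section{The question and the answer}

\subsection{Vertex Folkman numbers}

All graphs are finite and simple. For a graph $G$ and positive integers $a_1,\dots,a_s$ write
$G\overset{v}{\rightarrow}(a_1,\dots,a_s)$ if for every coloring of the vertices of $G$ in colors $1,\dots,s$ there is an $i$ such that $G$ contains a clique $K_{a_i}$ all of whose vertices have color $i$. With $\omega(G)$ denoting the clique number, put
\[
\mathcal H_v(a_1,\dots,a_s;q)=\{G: G\overset{v}{\rightarrow}(a_1,\dots,a_s)\text{ and }\omega(G)<q\},
\]
\[
F_v(a_1,\dots,a_s;q)=\min\{|V(G)|: G\in\mathcal H_v(a_1,\dots,a_s;q)\}.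
\]
It is known that this \emph{vertex Folkman number} exists if and only if $q>\max\{a_1,\dots,a_s\}$.

We are concerned with $F_v(2,2,p;p+1)$ for $p\ge 2$. A coloring avoids the first two alternatives exactly when its first two classes are independent, so $G\overset{v}{\rightarrow}(2,2,p)$ means that deleting any two disjoint independent sets of $G$ leaves a $K_p$. If large cliques are allowed this is cheap: $K_{p+2}$ has the property, since an independent set of it has at most one vertex. The condition $\omega(G)<p+1$ is the strongest restriction on cliques that does not make the problem void. It says that the cliques $K_p$ which survive the deletions are already the largest cliques of $G$.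

Nenov proved that $F_v(2,2,p;p+1)\ge 2p+4$ for every $p\ge 2$. Bikov~\cite{Bikov} records that it is not known whether equality holds for any $p$. The answer is that it never does.

\subsection{The complementary problem}

It is convenient to pass to the complement $H=\overline G$. Let $\alpha$ denote the independence number. A clique may be empty or a single vertex, and $H-X$ denotes the graph obtained by deleting the \emph{vertices} of $X$. If $X$ is an edge regarded as a clique, both its ends are deleted. Consider the property
\begin{equation}\tag{R}\label{R}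
\alpha(H-A-B)=\alpha(H)\quad\text{for all disjoint cliques }A,B\text{ of }H .
\end{equation}
In words: for any two disjoint cliques there is a maximum independent set that contains no vertex of either of them.

\begin{proposition}\label{prop:translate}
Let $p\ge 2$. A graph $G$ belongs to $\mathcal H_v(2,2,p;p+1)$ if and only if $H=\overline G$ satisfies $\alpha(H)=p$ and \eqref{R}.
\end{proposition}

\begin{proof}
We have $\omega(G)<p+1$ if and only if $\alpha(H)\le p$. The colorings of $G$ without $K_2$ in colors $1$ and $2$ are those whose first two classes are disjoint cliques $A,B$ of $H$. So $G\overset{v}{\rightarrow}(2,2,p)$ if and only if $\alpha(H-A-B)\ge p$ for all disjoint cliques $A,B$ of $H$. Since $\alpha(H-A-B)\le\alpha(H)$, the two conditions together say that $\alpha(H-A-B)=\alpha(H)=p$ always.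
\end{proof}

\begin{theorem}\label{thm:main}
For every $p\ge 2$ we have $F_v(2,2,p;p+1)\ge 2p+5$. Equivalently, every graph $H$ with \eqref{R} and $\alpha(H)=p\ge2$ has at least $2p+5$ vertices.
\end{theorem}

\begin{theorem}\label{thm:sharp}
$F_v(2,2,4;5)=13$. Hence the constant $5$ in Theorem~\ref{thm:main} cannot be improved.
\end{theorem}

In particular there is no integer $p\ge2$ with $F_v(2,2,p;p+1)=2p+4$, and $2p+5$ is the best lower bound of the form $2p+\mathrm{const}$ that is valid for all $p\ge2$. The proof of Theorem~\ref{thm:main} does not use Nenov's bound.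

\begin{proof}[Proof of Theorem~\ref{thm:sharp} from Theorem~\ref{thm:main}]
The Ramsey numbers $R(3,4)=9$ and $R(3,5)=14$ of Greenwood and Gleason~\cite{GG} provide what is needed. The two facts used are also easily checked directly, as follows.

\emph{There is a triangle-free graph $H$ on $13$ vertices with $\alpha(H)\le4$.} Take $V(H)=\mathbb Z_{13}$ and join $x$ and $y$ when $x-y\in\{\pm1,\pm5\}$. The nonzero sums of two elements of $\{\pm1,\pm5\}$ are $\pm2,\pm4,\pm6$ and $\pm10=\mp3$. None of them is $\pm1$ or $\pm5$, so there is no triangle. Suppose there is an independent set with five elements. Its five cyclic gaps are at least $2$ and add up to $13$, so as a multiset they are $\{5,2,2,2,2\}$, $\{4,3,2,2,2\}$ or $\{3,3,3,2,2\}$. The first contains the forbidden difference $5$. In the other two a gap $3$ is next to a gap $2$: in the second at most one of the two gaps next to $3$ is $4$, and in the third both values occur on the circle. This again gives a difference $5$.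

\emph{A triangle-free graph on nine vertices has an independent set of size $4$.} Otherwise all degrees are at most $3$, since neighborhoods are independent. If $\deg v\le2$, then at least $6=R(3,3)$ vertices are not in $N(v)\cup\{v\}$. They contain an independent triple, which together with $v$ is an independent $4$-set. So the graph is cubic on nine vertices, which contradicts parity.

Cliques of $H$ have at most two vertices, so deleting two cliques removes at most four vertices and leaves at least nine. Hence $\alpha(H)=4$ and \eqref{R} holds, so $F_v(2,2,4;5)\le13$ by Proposition~\ref{prop:translate}. Theorem~\ref{thm:main} gives the reverse inequality.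
\end{proof}

\subsection{The case $p=2$, and the plan}

For $p=2$ the theorem says that a triangle-free graph $G$ that is not $3$-colorable has at least nine vertices. This is easy. Let $G$ be triangle-free with at most eight vertices. If all degrees are at most $2$, every component is a path or a cycle, and $G$ is $3$-colorable. If $\deg v\ge3$, give one color to the independent set $N(v)$. Among the at most five other vertices $v$ is isolated, and the at most four that remain induce a triangle-free, hence bipartite, graph. So three colors suffice.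

For larger $p$ this count does not extend directly, and it is better to work in the complement. The relevant measure there is $|V(H)|-2\alpha(H)$. We shall see that if \eqref{R} holds, this measure equals $4$ and superfluous edges have been removed, then $H$ is connected with all degrees in $\{3,4,5\}$. The problem thus becomes one about sparse graphs.

The basic idea is visible already when only \emph{one} clique is deleted. That case is worked out in Section~\ref{sec:one}, where the answer is $2\alpha+1$ and odd cycles are extremal. Its method is to attach to each neighbor $x$ of a vertex $v$ an independent set $T_x$ outside $N(v)\cup\{v\}$ and to bound how much these sets can overlap. For two cliques, minimum degree five is excluded in the same way (Section~\ref{sec:first}). Triangles are then reduced to the one-clique case (Section~\ref{sec:triangles}). For minimum degree four the sets $T_x$ divide the graph into blocks with rigid adjacencies, and \eqref{R} contradicts this structure (Section~\ref{sec:four}). If some degree is three, the graph is cubic (Section~\ref{sec:three}). The cubic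 case takes the most work. We raise the girth to $6$, and with it the expansion of independent sets, until Hajnal's inequality, applied to three suitable maximum sets, gives a contradiction (Sections~\ref{sec:girth} and~\ref{sec:end}).

\section{Maximum independent sets in critical graphs}\label{sec:tools}

\subsection{Conventions and the standing assumption}

$N(X)$ is the set of vertices with a neighbor in $X$ (so $N(\emptyset)=\emptyset$), and $N[v]=N(v)\cup\{v\}$. For an independent set $X$ we have $N(X)\cap X=\emptyset$, and we call
\[
\sigma(X)=|N(X)|-|X|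
\]
the \emph{excess} of $X$. The \emph{defect} of a graph $K$ is $\delta(K)=|V(K)|-2\alpha(K)$. A \emph{maximum set} of $K$ is an independent set of size $\alpha(K)$. A set \emph{misses} a vertex that it does not contain, and it misses a set if it misses all elements of that set. We write $X\setminus y$ for $X\setminus\{y\}$, and $V=V(H)$.

A graph $K$ is \emph{$\alpha$-critical} if removing any edge (and keeping its ends) increases $\alpha$. We constantly use two facts.
\begin{itemize}
\item[(M)] If $S$ is a maximum set, every vertex missed by $S$ has a neighbor in $S$.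
\item[(C)] If $xy$ is an edge of an $\alpha$-critical graph $K$, there is a set $S'$ of $\alpha(K)+1$ vertices that contains $x$ and $y$ and in which $xy$ is the only edge.
\end{itemize}
Fact (M) holds because otherwise the vertex could be added to $S$. For (C), let $S'$ be an independent set of size $\alpha(K)+1$ in the graph without the edge $xy$. It is not independent in $K$.

Suppose that $F_v(2,2,p;p+1)\le 2p+4$ for some $p\ge2$. Adding isolated vertices to a graph in $\mathcal H_v(2,2,p;p+1)$ does not take it out of this class, so there is such a graph $G$ with exactly $2p+4$ vertices. Let $H_0=\overline G$. By Proposition~\ref{prop:translate}, $\alpha(H_0)=p$ and $H_0$ satisfies \eqref{R}. Remove edges of $H_0$ one by one as long as the independence number stays $p$. The result is an $\alpha$-critical graph $H$ with $\alpha(H)=p$. Cliques of $H$ are cliques of $H_0$, and sets independent in $H_0$ are independent in $H$, so $H$ inherits \eqref{R}. This reduction, which we call \emph{removing superfluous edges}, is used again below for subgraphs. It also preserves the analogous property with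 one clique in place of two. From Section~\ref{sec:first} on,
\begin{equation}\label{standing}
H\text{ is }\alpha\text{-critical and satisfies \eqref{R}},\qquad \alpha(H)=p\ge2,\qquad |V(H)|=2p+4,
\end{equation}
and we work toward a contradiction.

Property \eqref{R} will typically be used as follows. We choose two disjoint edges and take a maximum set $S$ missing their four ends. At an end all but one of whose neighbors are missed, (M) forces the remaining neighbor into $S$.

\subsection{Hajnal's inequality}

\begin{lemma}[Hajnal]\label{lem:hajnal}
If $\mathcal S$ is a nonempty family of maximum sets of a graph $K$, then $|\bigcap\mathcal S|+|\bigcup\mathcal S|\ge2\alpha(K)$.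
\end{lemma}

\begin{proof}
For one set there is equality. Let $I$ and $U$ be the intersection and the union of a family and let $S$ be a further maximum set. The set $I\cup(S\cap U)$ is independent, because an element of $S\cap U$ lies in a member of the family, and that member contains $I$. Hence $|I\setminus S|+|S\cap U|\le|S|$, that is, $|I\setminus S|\le|S\setminus U|$. Therefore $|I\cap S|+|U\cup S|\ge|I|+|U|$, and induction applies.
\end{proof}

\begin{corollary}\label{cor:H}
Let $K$ be a graph with defect $\delta$, let $\mathcal S$ be a nonempty family of maximum sets, all missing the set $Q$, and let $I=\bigcap\mathcal S$. Then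
\[
|N(I)\cup Q|\le|I|+\delta .
\]
For two maximum sets $S,S'$, exactly $|S\cap S'|+\delta$ vertices are missed by both.
\end{corollary}

\begin{proof}
Every member contains $I$, so the union misses $N(I)\cup Q$ and has at most $2\alpha(K)+\delta-|N(I)\cup Q|$ elements. Now apply Lemma~\ref{lem:hajnal}. For two sets, $|S\cup S'|=2\alpha(K)-|S\cap S'|$.
\end{proof}

\subsection{Excess, exchange, and a set for each neighbor}

Corollary~\ref{cor:H} bounds $|N(I)|$ from above. The next lemma bounds it from below. It says that in a critical graph no independent set has smaller excess than a single vertex of minimum degree.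

\begin{lemma}\label{lem:excess}
In a nonempty $\alpha$-critical graph without isolated vertices, the minimum of $\sigma(X)$ over nonempty independent sets $X$ is the minimum degree minus one.
\end{lemma}

\begin{proof}
Let $s$ be this minimum and $I$ an inclusion-minimal nonempty independent set with $\sigma(I)=s$. Suppose $|I|\ge2$. Take $i\in I$ and $l\in N(i)$, and let $S'$ be the set given by (C) for the edge $il$. Put $Z=S'\cap I\ni i$ and $T=S'\cap N(I)\ni l$. Since $il$ is the only edge in $S'$, no element of $T\setminus l$ has a neighbor in $Z$, so $|T|\le|N(I)|-|N(Z)|+1$. The set $(S'\setminus(I\cup N(I)))\cup I$ is independent, since $l$ has been removed. So $|Z|+|T|\ge|I|+1$. Combining the two inequalities we get $s=\sigma(I)\ge\sigma(Z)\ge s$. Equality holds throughout, and $Z=I$ by minimality. Then $|T|=1$, so $T=\{l\}$, and since $I\cup\{l\}\subseteq S'$, the only neighbor of $l$ in $I$ is $i$. Hence $N(I\setminus i)\subseteq N(I)\setminus l$ and $\sigma(I\setminus i)\le s$, which contradicts the minimality of $I$. So $|I|=1$, and $s$ is a degree minus one. Single vertices show that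 $s$ is at most the minimum degree minus one.
\end{proof}

The exchange argument of this proof also works with a maximum set in place of $S'$.

\begin{lemma}[exchange]\label{lem:exchange}
Let $X\ne\emptyset$ be independent, let $S$ be a maximum set missing $Q\subseteq N(X)$, and let $Z_0=S\cap X$. Then
\[
|N(Z_0)\cup Q|\le|Z_0|+\sigma(X).
\]
In case of equality, $S\cap N(X)=N(X)\setminus(N(Z_0)\cup Q)$.
\end{lemma}

\begin{proof}
The set $(S\setminus(X\cup N(X)))\cup X$ is independent, so $|Z_0|+|S\cap N(X)|\ge|X|$. Moreover $S\cap N(X)\subseteq N(X)\setminus(N(Z_0)\cup Q)$ and $N(Z_0)\cup Q\subseteq N(X)$. Hence $|X|-|Z_0|\le|N(X)|-|N(Z_0)\cup Q|$. Equality forces equality in the inclusion.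
\end{proof}

\begin{lemma}\label{lem:T}
Let $K$ be $\alpha$-critical with $\alpha(K)=\alpha$ and defect $\delta$, and let $v$ be a vertex. For each $x\in N(v)$ there is an independent set $T_x\subseteq V(K)\setminus N[v]$ with $|T_x|=\alpha-1$ and $T_x\cap N(x)=\emptyset$; so $\{v\}\cup T_x$ and $\{x\}\cup T_x$ are maximum sets. For any choice of such sets and any nonempty $U\subseteq N(v)$, the set $Z_U=\bigcap_{x\in U}T_x$ satisfies
\[
|N(v)\cup N(Z_U)|\le|Z_U|+\delta+1,\qquad N(Z_U)\cap U=\emptyset,\qquad |N(Z_U)|\le|Z_U|+\delta+1-|U| .
\]
\end{lemma}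

\begin{proof}
Let $T_x=S'\setminus\{v,x\}$, where $S'$ is given by (C) for the edge $vx$. Corollary~\ref{cor:H} for the maximum sets $\{v\}\cup T_x$, $x\in U$, whose intersection is $\{v\}\cup Z_U$, gives the first inequality. Each $x\in U$ has no neighbor in $T_x\supseteq Z_U$, which gives the second statement, and the third follows from the first two.
\end{proof}

\section{The model case: deleting one clique}\label{sec:one}

Suppose that only one clique is deleted. The odd cycle $C_{2\alpha+1}$ with $\alpha\ge2$ has the required property: after deleting a vertex or an edge (with its ends), at least a path on $2\alpha-1$ vertices remains, and it has independence number $\alpha$. To see the sets $T_x$, take the cycle $C_7$ on $0,1,\dots,6$ and $v=0$. Then $T_1=\{3,5\}$ and $T_6=\{2,4\}$. They are disjoint and together fill the four vertices outside $N[0]$. The next proof shows that this pattern is forced: the sets $T_x$ cannot have a common element, because the set of common elements would expand too little, and without a common element Hajnal's inequality leaves no room for a third neighbor.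

\begin{proposition}\label{prop:one}
Let $K$ be a nonempty $\alpha$-critical graph with $\alpha(K-B)=\alpha(K)$ for every clique $B$. Then $|V(K)|\ge2\alpha(K)+1$, and equality implies that $K$ is an odd cycle of length at least $5$.
\end{proposition}

\begin{proof}
Since $\alpha(K-N[v])\le\alpha(K)-1$, the set $N[v]$ is never a clique. So all degrees are at least $2$, and nonempty independent sets have excess at least $1$ by Lemma~\ref{lem:excess}. Since $\alpha$ is additive over components, every component $K_i$ satisfies the hypotheses. For a maximum set $S$ of $K_i$ we have $N(S)=V(K_i)\setminus S$ by (M), so $\delta(K_i)=\sigma(S)\ge1$. Adding up, $\delta(K)\ge1$, and if $\delta(K)=1$, then $K$ is connected.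

In that case let $v$ be a vertex of degree $d\ge2$ and use Lemma~\ref{lem:T} with $U=N(v)$ and $\delta=1$. If $Z_U\ne\emptyset$, then $|Z_U|+1\le|N(Z_U)|\le|Z_U|+2-d$, so $d\le1$, which is false. Hence $Z_U=\emptyset$, and the first inequality of the lemma reads $d=|N(v)|\le2$. So $K$ is connected and $2$-regular, a cycle with $2\alpha(K)+1$ vertices. It is not a triangle, because $N[v]$ is not a clique.
\end{proof}

\section{Connectedness and degrees}\label{sec:first}

From now on \eqref{standing} holds.

\begin{lemma}\label{lem:degrees}
$H$ is connected, and $3\le\deg v\le5$ for every vertex $v$. The set $N[v]$ is never a union of two disjoint cliques. If $d_{\min}$ is the minimum degree, then $\sigma(X)\ge d_{\min}-1\ge2$ for every nonempty independent $X$.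
\end{lemma}

\begin{proof}
Since $\alpha(H-N[v])\le p-1$, property \eqref{R} shows that $N[v]$ is not a union of two disjoint cliques. If $\deg v\le2$, it would be one: an edge at $v$ (or $v$ alone) and the other neighbor, if any. So all degrees are at least $3$. The statement on $\sigma$ is Lemma~\ref{lem:excess}.

Let $H_i$ be the components, $\alpha_i=\alpha(H_i)$ and $\delta_i=\delta(H_i)$, so that $\sum\delta_i=4$. Each $H_i$ is $\alpha$-critical with \eqref{R}, and $\delta_i=\sigma(S)\ge2$ for a maximum set $S$ of $H_i$, as in Proposition~\ref{prop:one}. If $H$ is disconnected, some $\delta_i=2$. Take $v\in V(H_i)$ and three neighbors of $v$. For $|U|=2$, Lemma~\ref{lem:T} in $H_i$ gives $|N(Z_U)|\le|Z_U|+1$, so $Z_U=\emptyset$. Thus three pairwise disjoint sets of size $\alpha_i-1$ lie in $V(H_i)\setminus N[v]$, which has at most $2\alpha_i+2-4=2(\alpha_i-1)$ vertices. So $\alpha_i\le1$ and $H_i$ is complete. This contradicts the fact that $N[v]$ is not a clique. Hence $H$ is connected.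

Now use Lemma~\ref{lem:T} in $H$, with $\delta=4$, $U=N(v)$ and $d=\deg v$. If $Z_U\neq\emptyset$, then $|Z_U|+2\le|N(Z_U)|\le|Z_U|+5-d$, so $d\le3$. If $Z_U=\emptyset$, then $d=|N(v)|\le5$.
\end{proof}

\begin{lemma}\label{lem:five}
The minimum degree of $H$ is not $5$.
\end{lemma}

\begin{proof}
Suppose it is; then $\sigma\ge4$ on nonempty independent sets. For $|U|=2$ Lemma~\ref{lem:T} gives $|N(Z_U)|\le|Z_U|+3$, so $Z_U=\emptyset$. Three of the sets $T_x$ are thus pairwise disjoint subsets of $V\setminus N[v]$, which has $2p-2$ vertices. So $3(p-1)\le2(p-1)$ and $p\le1$, a contradiction.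
\end{proof}

\section{Triangles}\label{sec:triangles}

If a triangle is deleted from $H$, the remaining graph has $2p+1$ vertices and still tolerates the deletion of one clique. It is therefore extremal for the model problem, and this determines it: it is an odd cycle.

\begin{lemma}\label{lem:trianglefree}
$H$ is triangle-free.
\end{lemma}

\begin{proof}
\emph{No $K_4$.} Suppose $Q$ is a $K_4$. By \eqref{R}, $\alpha(H-Q-B)=p$ for every clique $B$ of $H-Q$. Removing superfluous edges from $H-Q$ gives a graph $K$ on $2p$ vertices with $\alpha(K)=p$ that satisfies the hypotheses of Proposition~\ref{prop:one}, a contradiction.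

\emph{The graph without a triangle.} Suppose $T$ is a triangle, and let $H_1=H-T$, with $2p+1$ vertices. Again $\alpha(H_1-B)=p$ for every clique $B$ of $H_1$. By Proposition~\ref{prop:one}, removing superfluous edges from $H_1$ yields a cycle $C$ of length $2p+1\ge5$.

\emph{Claim: $H_1=C$.} Let $B=\{u,u'\}$ with $uu'\in E(C)$. Then $C-B$ is a path on $2p-1$ vertices. Its only independent $p$-set is the set $S_B$ of vertices in odd positions. The graph $H_1-B$ has an independent $p$-set, and this set is independent in $C-B$, so it equals $S_B$. Hence every $S_B$ is independent in $H_1$. Now let $x,y$ be non-consecutive on $C$. One of the two arcs between them has odd length; let it be $x=z_0,z_1,\dots,z_\ell=y$, where $\ell\ge3$ is odd. Take $B=\{z_1,z_2\}$. The path $C-B$ starts at $z_3$, runs to $z_\ell=y$, continues around $C$ and ends with $z_0=x$ at position $2p-1$. Here $y$ has the odd position $\ell-2$. So $x,y\in S_B$, and $x,y$ are not adjacent in $H_1$.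

\emph{Neighbors of the triangle on the cycle.} Let $t\in T$. By Lemma~\ref{lem:degrees}, $t$ has at most three neighbors on $C$, and $\alpha(C-N(t))\le p-1$ since $t$ can be added to an independent set of $C-N(t)$. Deleting at most one vertex from $C$ leaves $C$ or a path on $2p$ vertices, with independence number $p$. Deleting two vertices leaves two (possibly empty) paths with $2p-1$ vertices in total, one with an odd and one with an even number, and the independence number is again $p$. Deleting three vertices leaves three (possibly empty) paths with $2p-2$ vertices in total. The independence number is then $p-1$ plus half the number of paths with an odd number of vertices, so it is $p-1$ only if there is no such path. So $t$ has exactly three neighbors on $C$, and consecutive ones are at odd distance along the arc between them.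

\emph{Every edge of $C$ lies in some $N(t)$.} Given two consecutive vertices of $C$, number $C$ by $0,1,\dots,2p$ so that they are $2p-1$ and $2p$. Take a maximum set of $H$ missing the cliques $\{2p-2,2p-1\}$ and $\{2p,0\}$. It contains at most one vertex of $T$ and at most $p-1$ vertices of the path $1,\dots,2p-3$. So it is $\{t\}\cup D$ with $t\in T$, where $D=\{1,3,\dots,2p-3\}$ is the unique independent $(p-1)$-set of this path, and $D\cap N(t)=\emptyset$. Hence the neighbors $u_1<u_2<u_3$ of $t$ on $C$ lie in $\{0,2,\dots,2p\}\cup\{2p-1\}$. Their parities alternate, and $2p-1$ is the only odd number available, so $u_2=2p-1$ and $u_3=2p$.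

\emph{End of the proof.} The three vertices of $N(t)\cap C$ contain at most two edges of $C$. So the $2p+1$ edges of $C$ satisfy $2p+1\le3\cdot2$, and $p=2$. Now the paths of $C_5-N(t)$ have two vertices in total, each an even number, so $N(t)\cap C$ consists of three consecutive vertices and contains exactly two edges of $C$. Over the three vertices $t\in T$ these are six incidences on five edges. Hence some edge $cc'$ lies in $N(t)\cap N(t')$ with $t\ne t'$, and $\{t,t',c,c'\}$ is a $K_4$, which was excluded.
\end{proof}

From now on $H$ is triangle-free, so neighborhoods are independent and all cliques have at most two vertices.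

\section{Minimum degree four}\label{sec:four}

This section is devoted to the proof of the following lemma.

\begin{lemma}\label{lem:four}
The minimum degree of $H$ is not $4$.
\end{lemma}

Throughout the section we assume that the minimum degree is $4$, so that $\sigma(X)\ge3$ for nonempty independent $X$. Let $v$ be a vertex. For $|U|=3$, Lemma~\ref{lem:T} gives $|N(Z_U)|\le|Z_U|+2$, so $Z_U=\emptyset$: for any choice of the sets $T_x$, no vertex lies in three of them. If $\deg v=5$, five sets of size $p-1$ would lie in the $2p-2$ vertices of $V\setminus N[v]$ with each vertex in at most two of them. This gives $5(p-1)\le4(p-1)$, a contradiction. So $H$ is $4$-regular.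

Fix $v$ and put $N(v)=\{a,b,c,d\}$, $O=V\setminus N[v]$, $q=p-1\ge1$, so that $|O|=2q+1$. For $x\in N(v)$ let $M_x=N(x)\setminus v$. As $H$ is triangle-free, $M_x\subseteq O$ and $|M_x|=3$. Let
\begin{itemize}
\item $\mathcal T_x$ be the set of independent $q$-subsets of $O$ disjoint from $M_x$,
\item $\mathcal T_{xy}$ be the set of independent $(q-1)$-subsets of $O$ disjoint from $M_x\cup M_y$.
\end{itemize}
Fix $T_x\in\mathcal T_x$ for each $x\in N(v)$ (Lemma~\ref{lem:T}), and let $Z_{xy}=T_x\cap T_y$, $z_{xy}=|Z_{xy}|$ and $N_O(X)=N(X)\cap O$. The four sets $T_x$ have total size $4q$, almost twice $|O|$, and cover no vertex three times. So $O$ consists of the six pairwise disjoint \emph{blocks} $Z_{xy}$ and very few exceptional vertices. Let $L$ be the set of these, that is, of the vertices of $O$ in at most one of the sets $T_x$. If $m_i$ vertices lie in exactly $i$ of the sets, then $4q=2m_2+m_1$ and $2q+1=m_0+m_1+m_2$, hence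
\begin{equation}\label{exceptional}
2m_0+m_1=2 .
\end{equation}
We write $N(v)=\{x,y,x',y'\}$ for an arbitrary naming of the four neighbors, and we call the blocks $Z_{xy}$ and $Z_{x'y'}$ \emph{complementary}.

\begin{lemma}\label{lem:facts}
\begin{itemize}
\item[(a)] $T_x\cap M_y\ne\emptyset$ for $x\neq y$. In particular $T_x\ne T_y$.
\item[(b)] If $Z_{xy}\ne\emptyset$, then $N(Z_{xy})\cap N(v)=\{x',y'\}$ and $|N_O(Z_{xy})|=z_{xy}+1$. Moreover $N_O(Z_{xy})\subseteq Z_{x'y'}\cup(L\setminus(T_x\cup T_y))$.
\item[(c)] If $J\in\mathcal T_{xy}$, then $J\cap Z_{x'y'}=\emptyset$.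
\item[(d)] Every $T'\in\mathcal T_x$ satisfies $T'\subseteq T_x\cup L$.
\item[(e)] For $u\in M_{x'}$ there is a set not containing $u$ in $\mathcal T_x$, or in $\mathcal T_y$, or in $\mathcal T_{xy}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Otherwise $T_x\cup\{x,y\}$ is independent of size $p+1$. The last statement follows because $T_y\cap M_y=\emptyset$.

(b) By Lemma~\ref{lem:T}, $|N(v)\cup N(Z_{xy})|\le z_{xy}+5$ and $x,y\notin N(Z_{xy})$. Since $|N(Z_{xy})|\ge z_{xy}+3$, equality holds: $N(v)\cup N(Z_{xy})$ is the disjoint union of $N(Z_{xy})$ and $\{x,y\}$, and $|N(Z_{xy})|=z_{xy}+3$. So $x',y'\in N(Z_{xy})$ and the other $z_{xy}+1$ vertices of $N(Z_{xy})$ are in $O$. They are outside $T_x\cup T_y$, because these sets are independent and contain $Z_{xy}$. A vertex of $O\setminus L$ lies in exactly two of the four sets. If it avoids $T_x\cup T_y$, it is in $Z_{x'y'}$.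

(c) Apply Corollary~\ref{cor:H} to the maximum sets $\{v\}\cup T_{x'}$, $\{v\}\cup T_{y'}$, $\{x,y\}\cup J$. Their intersection is $I=J\cap Z_{x'y'}$, and all of them miss $x',y'\notin N(I)$. So $|N(I)|+2\le|I|+4$, and $I=\emptyset$ since $\sigma\ge3$.

(d) Replace $T_x$ by $T'$. Still no vertex lies in three of the four sets, so a vertex of $T'\setminus T_x$ lies in at most one of $T_y,T_{x'},T_{y'}$, hence in $L$.

(e) The edges $vy'$ and $x'u$ are disjoint. Let $S$ be a maximum set missing $\{v,y'\}\cup\{x',u\}$. By (M) at $v$, the set $S\cap N(v)$ is a nonempty subset of $\{x,y\}$. Then $S\cap O$ belongs to $\mathcal T_x$, $\mathcal T_y$ or $\mathcal T_{xy}$ according to whether this subset is $\{x\}$, $\{y\}$ or $\{x,y\}$.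
\end{proof}

We refer to (e) as $(x',u;x,y)$ and to its three alternatives as (1), (2), (3). The plan is always the same: choose $u$ in a suitable block, and show that there is no room for a set as in (1), (2) or (3). For (3) we need to know how much of two complementary blocks a member of $\mathcal T_{xy}$ can contain.

\begin{lemma}\label{lem:facing}
Let $J\in\mathcal T_{xy}$, $V_1=J\cap Z_{xx'}$ and $j=|J\cap(Z_{xx'}\cup Z_{yy'})|$.
\begin{itemize}
\item[(a)] If $V_1\ne\emptyset$, then $j\le z_{yy'}-2+\ell$, where $\ell=|N(V_1)\cap L|$.
\item[(b)] If $V_1=\emptyset$ and $Z_{yy'}\ne\emptyset$, then $j\le z_{yy'}-1$.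
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:facts}(b) for the block $Z_{xx'}$, the neighbors of $V_1$ lie in $Z_{yy'}\cup L\cup\{y,y'\}$, and $y$ is excluded because $J\cap M_y=\emptyset$. As $|N(V_1)|\ge|V_1|+3$, at least $|V_1|+2-\ell$ vertices of $Z_{yy'}$ are adjacent to $V_1$ and hence not in $J$.

(b) By Lemma~\ref{lem:facts}(b) for the block $Z_{yy'}$, the vertex $x$ has a neighbor in $Z_{yy'}$, and $J\cap M_x=\emptyset$.
\end{proof}

By \eqref{exceptional} either $m_0=1$ and $m_1=0$, or $m_0=0$ and $m_1=2$. The three subsections below treat the first case and the two forms of the second.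

\subsection{One uncovered vertex}

Let $L=\{o\}$ with $o$ in no $T_x$. By Lemma~\ref{lem:facts}(b), if $Z_{xy}\neq\emptyset$, then $N_O(Z_{xy})\subseteq Z_{x'y'}\cup\{o\}$ has $z_{xy}+1$ elements, so $z_{xy}\le z_{x'y'}$. This also holds if $Z_{xy}=\emptyset$. Hence complementary blocks have equal sizes, and for $Z_{xy}\ne\emptyset$ we have $N_O(Z_{xy})=Z_{x'y'}\cup\{o\}$, so that $o$ has a neighbor in every nonempty block. Since $\deg o=4$, at most two complementary pairs of blocks are nonempty. If it is only one, say $Z_{ab},Z_{cd}$, then $T_a=Z_{ab}=T_b$, contrary to Lemma~\ref{lem:facts}(a). So we may name the neighbors such that $z_{ab}=z_{cd}=r>0$, $z_{ac}=z_{bd}=s>0$ and the other two blocks are empty. Then $q=r+s$, and $o$ has exactly one neighbor in each of the four nonempty blocks and no other neighbor. Consequently $M_c$, which avoids $T_c=Z_{ac}\cup Z_{cd}$ and $o$, lies in $Z_{ab}\cup Z_{bd}$.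

Let $u\in M_c\cap Z_{ab}$ and apply $(c,u;a,b)$.

(1) By Lemma~\ref{lem:facts}(d) the set is contained in $T_a\cup\{o\}$. It has $q$ elements and does not contain $u\in T_a$, so it is $(T_a\setminus u)\cup\{o\}$. But $o$ has a neighbor in $Z_{ac}\subseteq T_a\setminus u$.

(2) In the same way the set is $(T_b\setminus u)\cup\{o\}$, but $o$ has a neighbor in $Z_{bd}\subseteq T_b\setminus u$.

(3) Let $J\in\mathcal T_{ab}$ with $u\notin J$. By Lemma~\ref{lem:facts}(c), $J\cap Z_{cd}=\emptyset$. By Lemma~\ref{lem:facing} with $(x,x',y,y')=(a,c,b,d)$ and $\ell\le1$, $J$ has at most $s-1$ vertices in $Z_{ac}\cup Z_{bd}$. It has at most $r-1$ vertices in $Z_{ab}$. Since $|J|=r+s-1$, we must have $o\in J$ and $J\cap Z_{ab}=Z_{ab}\setminus u$. So $u$ is the neighbor of $o$ in $Z_{ab}$.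

Hence $|M_c\cap Z_{ab}|\le1$. Interchanging the names $a$ and $d$ preserves the situation: it exchanges $Z_{ab}$ with $Z_{bd}$ and $Z_{cd}$ with $Z_{ac}$. So $|M_c\cap Z_{bd}|\le1$ as well, and $|M_c|\le2$, a contradiction.

\subsection{Two exceptional vertices in the same set}

Now let $L=\{e,f\}$, each of $e,f$ in exactly one $T_x$, and first suppose that both are in the same set, say $e,f\in T_a$. Comparing $|T_a|+|T_b|=|T_c|+|T_d|$ gives $z_{cd}=z_{ab}+1$. In the same way $z_{bd}=z_{ac}+1$ and $z_{bc}=z_{ad}+1$. The set $Z_{cd}\cup Z_{bd}\cup Z_{bc}$ is independent, since any two of its parts lie in a common $T_x$. Its size is $(z_{ab}+z_{ac}+z_{ad})+3=(q-2)+3=q+1$. Together with $v$ it is an independent set of size $p+1$, a contradiction.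

\subsection{Two exceptional vertices in different sets}

Let $L=\{e,f\}$ with $e\in T_a$ and $f\in T_b$, and put $r=z_{ab}$, $s=z_{ac}$, $m=z_{ad}$. Comparing sums of two of the sizes $|T_x|=q$ as before, we get
\[
z_{cd}=r+1,\qquad z_{bd}=s,\qquad z_{bc}=m,\qquad q=r+s+m+1 .
\]
In each application of Lemma~\ref{lem:facts}(b) the right-hand side of the inclusion has exactly the required number of elements. Thus
\begin{equation}\label{blocks}
\begin{aligned}
&N_O(Z_{cd})=Z_{ab}\cup\{e,f\}; && N_O(Z_{ab})=Z_{cd}\ \text{ if }r>0;\\
&N_O(Z_{ac})=Z_{bd}\cup\{f\}, && N_O(Z_{bd})=Z_{ac}\cup\{e\}\ \text{ if }s>0;\\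
&N_O(Z_{ad})=Z_{bc}\cup\{f\}, && N_O(Z_{bc})=Z_{ad}\cup\{e\}\ \text{ if }m>0 .
\end{aligned}
\end{equation}
In particular $e$ has a neighbor in each of $Z_{cd},Z_{bd},Z_{bc}$ that is nonempty, and $f$ in each of $Z_{cd},Z_{ac},Z_{ad}$ that is nonempty; see Figure~\ref{fig:blocks}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node[draw,circle] (e) at (0,0) {$e$};
\node[draw,circle] (f) at (9,0) {$f$};
\node[draw] (bd) at (3,2) {$Z_{bd}:\ s$};
\node[draw] (ac) at (6,2) {$Z_{ac}:\ s$};
\node[draw] (ab) at (4.5,1.1) {$Z_{ab}:\ r$};
\node[draw] (cd) at (4.5,0) {$Z_{cd}:\ r+1$};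
\node[draw] (bc) at (3,-1.4) {$Z_{bc}:\ m$};
\node[draw] (ad) at (6,-1.4) {$Z_{ad}:\ m$};
\draw (e)--(bd)--(ac)--(f);
\draw (e)--(cd)--(f);
\draw (ab)--(cd);
\draw (e)--(bc)--(ad)--(f);
\end{tikzpicture}
\caption{The vertices outside $N[v]$ when $e\in T_a$ and $f\in T_b$. Boxes are the blocks $Z_{xy}=T_x\cap T_y$ with their sizes; blocks are independent, and some may be empty. Edges of $H$ outside $N[v]$ occur only where a line is drawn, except for a possible edge $ef$. Each line between nonempty parts stands for at least one edge.}
\label{fig:blocks}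
\end{figure}

If $s=m=0$, then $T_c=Z_{cd}=T_d$, contrary to Lemma~\ref{lem:facts}(a). Interchanging the names $c$ and $d$ exchanges $s$ and $m$, so we may assume $s>0$.

\medskip\noindent\emph{Subcase $m>0$.} By Lemma~\ref{lem:facts}(b) there is $u\in M_d\cap Z_{ac}$. Apply $(d,u;a,c)$.

(1) Since $e\in T_a$, the set is $(T_a\setminus u)\cup\{f\}$ by Lemma~\ref{lem:facts}(d). But $f$ has a neighbor in $Z_{ad}\subseteq T_a\setminus u$.

(2) Let $T'\in\mathcal T_c$ with $u\notin T'$; then $T'\subseteq T_c\cup\{e,f\}$ and $T_c=Z_{ac}\cup Z_{bc}\cup Z_{cd}$. If $e\in T'$, then $T'$ omits from $T_c$ the vertex $u$, a vertex of $Z_{cd}$ and a vertex of $Z_{bc}$, and adds at most two vertices. If $e\notin T'$, then $f\in T'$, and $T'$ omits $u$ and a vertex of $Z_{cd}$, and adds one vertex. Both contradict $|T'|=|T_c|$.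

(3) Let $J\in\mathcal T_{ac}$ with $u\notin J$. Then $J\cap Z_{bd}=\emptyset$ by Lemma~\ref{lem:facts}(c), $|J\cap Z_{ac}|\le s-1$ and $|J|=q-1=r+s+m$. Lemma~\ref{lem:facing} with $(x,x',y,y')=(a,b,c,d)$ has $\ell=0$ by \eqref{blocks}. It gives $|J\cap(Z_{ab}\cup Z_{cd})|\le r$, and $\le r-1$ if $J\cap Z_{ab}\ne\emptyset$. The same lemma with $(x,x',y,y')=(a,d,c,b)$ has $\ell\le1$, and $\ell=0$ if $f\in J$, since only $f$ can be counted. It gives $|J\cap(Z_{ad}\cup Z_{bc})|\le m-1$, and $\le m-2$ if $f\in J$ and $J\cap Z_{ad}\ne\emptyset$. Hence
\[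
|J|\le(s-1)+r+(m-1)+2=r+s+m,
\]
and equality holds everywhere. So $e,f\in J$, which means that $e,f$ are nonadjacent and not adjacent to $a,c$. Moreover $J$ misses $Z_{ab}$ and $Z_{ad}$ and contains all but one vertex of $Z_{cd}$ and all but one vertex of $Z_{bc}$. Since $e\in J$ has a neighbor in each of these two blocks, it has exactly one in each.

Thus $m,s>0$ implies that $e\not\sim f$, that $e,f\not\sim a,c$, and that $e$ has exactly one neighbor in $Z_{cd}$ and exactly one in $Z_{bc}$. Interchanging $c$ and $d$, which exchanges $s$ and $m$, we obtain $e\not\sim d$ and exactly one neighbor of $e$ in $Z_{bd}$. As $e\in T_a$ has no neighbor in $T_a\cup\{a\}$, and $e\not\sim c,d,f$, all neighbors of $e$ are in $Z_{cd}\cup Z_{bc}\cup Z_{bd}\cup\{b\}$. So $\deg e=4$ forces $e\sim b$. But interchanging both $a,b$ and $e,f$ also preserves the situation (it too exchanges $s$ and $m$) and turns $f\not\sim a$ into $e\not\sim b$, a contradiction.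

\medskip\noindent\emph{Subcase $m=0$, $r>0$.} Now $q=r+s+1$, $T_a=Z_{ab}\cup Z_{ac}\cup\{e\}$ and $T_b=Z_{ab}\cup Z_{bd}\cup\{f\}$. By Lemma~\ref{lem:facts}(b) there is $u\in M_d\cap Z_{ab}$. Apply $(d,u;a,b)$.

(1) The set is $(T_a\setminus u)\cup\{f\}$, but $f$ has a neighbor in $Z_{ac}$.

(2) The set is $(T_b\setminus u)\cup\{e\}$, but $e$ has a neighbor in $Z_{bd}$.

(3) Let $J\in\mathcal T_{ab}$ with $u\notin J$. Then $J\cap Z_{cd}=\emptyset$, $|J\cap Z_{ab}|\le r-1$ and $|J|=r+s$. Put $j=|J\cap(Z_{ac}\cup Z_{bd})|$. Lemma~\ref{lem:facing} with $(x,x',y,y')=(a,c,b,d)$ has $\ell\le1$, with only $f$ to count, and gives $j\le s-1$. Hence $|J|\le(r-1)+(s-1)+2$, with equality. So $e,f\in J$, and therefore $e\not\sim f$ and $e,f\not\sim a,b$. Also $j=s-1$. As $f\in J$, the lemma has $\ell=0$ if $J\cap Z_{ac}\ne\emptyset$ and then gives $j\le s-2$, so $J\cap Z_{ac}=\emptyset$. Now use the lemma with $(x,x',y,y')=(b,d,a,c)$. If $J\cap Z_{bd}\ne\emptyset$, then $\ell=0$, since by \eqref{blocks} only $e$ could be counted and $e\in J$. The lemma again gives $j\le s-2$, which is false. So $J\cap Z_{bd}=\emptyset$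 and $s-1=j=0$. Hence $p=q+1=r+3$. But $Z_{ab}\cup\{a,b,e,f\}$ is independent, because $Z_{ab}\cup\{e\}\subseteq T_a$ and $Z_{ab}\cup\{f\}\subseteq T_b$. It has $r+4=p+1$ elements, a contradiction.

\medskip\noindent\emph{Subcase $m=0$, $r=0$.} Now $q=s+1$ and $Z_{cd}=\{t\}$ with $N(t)=\{a,b,e,f\}$ by \eqref{blocks} and Lemma~\ref{lem:facts}(b). Further $T_a=Z_{ac}\cup\{e\}$, $T_b=Z_{bd}\cup\{f\}$, $T_c=Z_{ac}\cup\{t\}$, $T_d=Z_{bd}\cup\{t\}$ and $O=Z_{ac}\cup Z_{bd}\cup\{t,e,f\}$. By Lemma~\ref{lem:facts}(a), $T_a$ meets $M_c$. No vertex of $Z_{ac}\subseteq T_c$ is adjacent to $c$, so $e\sim c$. Likewise $T_b$ meets $M_d$, so $f\sim d$. Let $u\in M_d\cap Z_{ac}$, which exists by Lemma~\ref{lem:facts}(b). Since $d\sim u$ and $d\sim f$, we have $f\not\sim u$. As $f$ has a neighbor in $Z_{ac}$, it has one in $Z_{ac}\setminus u$, so $(Z_{ac}\setminus u)\cup\{f\}$ is not independent. Apply $(d,u;a,c)$.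

(1) The set is $(T_a\setminus u)\cup\{f\}\supseteq(Z_{ac}\setminus u)\cup\{f\}$, which is not independent.

(2) The set is contained in $T_c\cup\{e,f\}$ and does not contain $e\in M_c$. So it is $(T_c\setminus u)\cup\{f\}$, but this contains the adjacent vertices $t$ and $f$.

(3) The set $J\in\mathcal T_{ac}$ has $q-1=s$ elements and avoids $Z_{bd}$ (Lemma~\ref{lem:facts}(c)), $e\in M_c$, $t\in M_a$ and $u$. So $J=(Z_{ac}\setminus u)\cup\{f\}$, which is not independent.

\medskip
All cases are contradictory, and Lemma~\ref{lem:four} is proved.

\section{Minimum degree three forces a cubic graph}\label{sec:three}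

By Lemmas~\ref{lem:degrees}, \ref{lem:five} and~\ref{lem:four} the minimum degree of $H$ is $3$, and $\sigma(X)\ge2$ for nonempty independent $X$. We call $X$ \emph{tight} if it is independent and nonempty with $\sigma(X)=2$. A single vertex of degree $3$ forms a tight set, and tight sets are what Corollary~\ref{cor:H} tends to produce. A vertex outside cannot be attached too strongly to the neighborhood of a tight set:

\begin{lemma}\label{lem:attach}
If $X$ is tight, $c\notin X\cup N(X)$ and $M=N(c)\cap N(X)$, then $|M|\le2$.
\end{lemma}

\begin{proof}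
We may assume there is $h\in M$. Let $S'$ be given by (C) for the edge $ch$, and let $Z=S'\cap X$ and $T=S'\cap N(X)$. Since $ch$ is the only edge in $S'$ and $c\notin X\cup N(X)$, we have $T\cap M=\{h\}$ and $T\cap N(Z)=\emptyset$. The set $(S'\setminus(X\cup N(X)))\cup X$ is independent, because $h$ has been removed. So $|Z|+|T|\ge|X|+1$. If $Z\ne\emptyset$, then $|T|\le|N(X)|-|N(Z)|\le(|X|+2)-(|Z|+2)$, a contradiction. So $Z=\emptyset$ and $|X|+1\le|T|\le|X|+2-(|M|-1)$.
\end{proof}

\begin{lemma}\label{lem:cubic}
$H$ is cubic.
\end{lemma}

\begin{proof}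
Let $\deg v=3$, $N(v)=\{a,b,c\}$, $O=V\setminus N[v]$, and $M_x=N(x)\setminus v\subseteq O$ for $x\in N(v)$. We show $\deg c=3$. Since the names of the neighbors are arbitrary and $H$ is connected, this proves the lemma.

Let $\mathcal T$ be the family of independent $(p-1)$-subsets of $O$ disjoint from $M_c$, and $X=\bigcap\mathcal T$. For $y\in M_b$, a maximum set missing $\{v,a\}\cup\{b,y\}$ contains $c$ by (M) at $v$. Without $c$ it is a member of $\mathcal T$ that misses $y$. The same holds for $y\in M_a$, with $a$ and $b$ interchanged. Since $M_b\ne\emptyset$, the family $\mathcal T$ is nonempty, and $X$ is disjoint from $M_a\cup M_b\cup M_c$. Hence $N(X)\subseteq O$. Corollary~\ref{cor:H} for the maximum sets $\{c\}\cup T$, $T\in\mathcal T$, with intersection $\{c\}\cup X$ and $Q=\{v,a,b\}$, gives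
\[
3+|M_c\cup N(X)|\le|X|+1+4 .
\]
If $X=\emptyset$, then $|M_c|\le2$. If $X\ne\emptyset$, then $|N(X)|\ge|X|+2$ shows that $X$ is tight and $M_c\subseteq N(X)$. As $c\notin X\cup N(X)$, Lemma~\ref{lem:attach} gives $|M_c|\le2$ again. So $\deg c\le3$.
\end{proof}

\section{Raising the girth of the cubic graph}\label{sec:girth}

From now on $H$ is cubic, connected and triangle-free, with $2p+4$ vertices. We remove short cycles one length at a time. Between the lengths $4$ and $5$ we improve the bound $\sigma\ge2$, which is attained by single vertices, to $\sigma\ge3$ for all larger independent sets.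

\begin{lemma}\label{lem:C4}
$H$ contains no $4$-cycle.
\end{lemma}

\begin{proof}
Let $x\,b\,y\,c$ be a $4$-cycle, $N(x)=\{b,c,a\}$ and $N(b)=\{x,y,b'\}$. As $H$ is triangle-free, $a\ne y$, $a\ne b'$ and $b'\ne c$. Hence the edges $xa$ and $bb'$ are disjoint. A maximum set missing $\{x,a\}\cup\{b,b'\}$ contains $c$ by (M) at $x$ and $y$ by (M) at $b$, but $c\sim y$.
\end{proof}

\begin{lemma}\label{lem:tight}
Every tight set is a single vertex. Hence $\sigma(X)\ge3$ for every independent $X$ with $|X|\ge2$.
\end{lemma}

\begin{proof}
\emph{Step 1: $N(Z)$ is independent for every tight $Z$.} Otherwise let $Z$ be an inclusion-minimal tight set with an edge $hh'$ in $N(Z)$. As $H$ is triangle-free, $|Z|\ge2$, so $|N(Z)|\ge4$. Take $k\in N(Z)\setminus\{h,h'\}$, $y\in Z\cap N(k)$, and a maximum set $S$ missing $\{y,k\}\cup\{h,h'\}$. By Lemma~\ref{lem:exchange}, $Z_0=S\cap Z$ satisfies $|N(Z_0)\cup\{k,h,h'\}|\le|Z_0|+2$. So $Z_0\ne\emptyset$, and since $|N(Z_0)|\ge|Z_0|+2$, the set $Z_0$ is tight with $h,h'\in N(Z_0)$. As $y\notin Z_0$, this contradicts minimality.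

\emph{Step 2.} Suppose there are tight sets with at least two elements, and let $Z$ be an inclusion-minimal one. We want to run a similar argument. Since $N(Z)$ now contains no edge, the second deleted edge will be an edge $h'g'$ with $h'\in N(Z)$ that leaves $Z\cup N(Z)$. We choose it so that all other neighbors of $h'$ lie in $Z$; then (M) at $h'$ will exclude $S\cap Z=\emptyset$.

To find such an edge, suppose $y\in Z$ has exactly $k$ private neighbors, that is, vertices of $N(Z)$ with no other neighbor in $Z$. Then $\sigma(Z\setminus y)=3-k\ge2$, so $k\le1$. If $k=1$, then $Z\setminus y$ is tight, hence a single vertex by the choice of $Z$. So $|Z|=2$ and $|N(Z)|=4$, and the two vertices of $Z$ have two common neighbors, which gives a $4$-cycle. So $k=0$ for all $y$: every vertex of $N(Z)$ has at least two neighbors in $Z$, and hence at most one outside $Z$. Exactly $3|N(Z)|-3|Z|=6$ edges join $N(Z)$ to vertices outside $Z\cup N(Z)$, because $N(Z)$ is independent by Step~1. So there is $h'\in N(Z)$ with exactly one neighbor $g'$ outside $Z$, and $g'\notin Z\cup N(Z)$.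

Let $h\in N(Z)\setminus h'$. If $h,h'$ have a common neighbor in $Z$, it is unique by Lemma~\ref{lem:C4}, and we let $y$ be this vertex. Otherwise let $y$ be any vertex of $Z\cap N(h)$. Let $S$ be a maximum set missing $\{y,h\}\cup\{h',g'\}$ and $Z_0=S\cap Z$. By Lemma~\ref{lem:exchange}, $|N(Z_0)\cup\{h,h'\}|\le|Z_0|+2$. If $Z_0=\emptyset$, then $h'$ has no neighbor in $S$, which contradicts (M). If $Z_0\ne\emptyset$, then $Z_0\subseteq Z\setminus y$ is tight with $h,h'\in N(Z_0)$. By the choice of $Z$ it is a single vertex, adjacent to $h$ and $h'$ and different from $y$, contrary to the choice of $y$.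
\end{proof}

\begin{lemma}\label{lem:C5}
$H$ contains no $5$-cycle.
\end{lemma}

\begin{proof}
Let $D=\{d_0,\dots,d_4\}$ be the vertices of a $5$-cycle $d_0d_1d_2d_3d_4$, with indices modulo $5$. It has no chords. Let $f_i$ be the third neighbor of $d_i$. The $f_i$ are outside $D$ and distinct, since there are no triangles and no $4$-cycles. Let $F=\{f_0,\dots,f_4\}$. We first determine how certain maximum sets meet $D\cup F$. These sets then fix the rest of the graph up to two possibilities, each of which violates \eqref{R}.

\emph{The sets $S_k$.} Let $S_k$ be a maximum set missing $\{f_{k+1},d_{k+1}\}\cup\{d_{k+2},d_{k+3}\}$. By (M) at $d_{k+1}$ we have $d_k\in S_k$, so $S_k$ misses $d_{k+4}$ and $f_k$. By (M) at $d_{k+2}$ and at $d_{k+3}$ we have $f_{k+2},f_{k+3}\in S_k$. Now apply Lemma~\ref{lem:exchange} to $X=\{d_{k+1},d_{k+4}\}$, for which $N(X)=\{d_k,d_{k+2},d_{k+3},f_{k+1},f_{k+4}\}$ and $\sigma(X)=3$, with $Z_0=\emptyset$ and $Q=\{d_{k+2},d_{k+3},f_{k+1}\}$. Equality holds, so $S_k\cap N(X)=\{d_k,f_{k+4}\}$. Thus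
\begin{equation}\label{Sk}
S_k\cap D=\{d_k\},\qquad f_{k+2},f_{k+3},f_{k+4}\in S_k,\qquad f_k,f_{k+1}\notin S_k .
\end{equation}
Any two of the $f_i$ lie in a common $S_k$, so $F$ is independent. Let $V_0=V\setminus(D\cup F)$, so $|V_0|=2p-6$, let $G_j=N(f_j)\cap V_0$, so $|G_j|=2$, and let $R_k=S_k\cap V_0$.

\emph{A partition of $V_0\setminus G_j$.} Let $I=S_k\cap S_{k+2}$. By \eqref{Sk}, $I\cap D=\emptyset$ and $I\cap F=\{f_{k+4}\}$. The vertices $d_{k+1},d_{k+3}$ are missed by both sets, and they are not in $N(I)$, because none of their neighbors $d_k,d_{k+2},f_{k+1}$ and $d_{k+2},d_{k+4},f_{k+3}$ is in $I$. By Corollary~\ref{cor:H}, $|N(I)|+2\le|I|+4$, and $I=\{f_{k+4}\}$ by Lemma~\ref{lem:tight}. Exactly $|I|+4=5$ vertices are missed by both sets, so these are the three vertices of $N(f_{k+4})$ and $d_{k+1},d_{k+3}$. With $j=k+4$ this says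
\begin{equation}\label{star}
V_0\setminus G_j\ \text{ is the disjoint union of } R_{j+1} \text{ and } R_{j+3},\qquad j\in\mathbb Z_5.
\end{equation}
Moreover, by \eqref{Sk}, $u\in R_k$ implies $N(u)\cap F\subseteq\{f_k,f_{k+1}\}$.

\emph{Every $u\in V_0$ has exactly one neighbor in $F$.} If $u$ has none, then by \eqref{star} it lies in exactly one of $R_k,R_{k+2}$ for every $k\in\mathbb Z_5$. This is impossible by parity, since $k\mapsto k+2$ runs through a cycle of odd length. Suppose $u$ has at least two. It has at most three, so some $f_j\not\sim u$, and $u\in R_k$ for some $k$ by \eqref{star}. Then $N(u)\cap F=\{f_k,f_{k+1}\}$, and $u$ lies in no $R_l$ with $l\ne k$. But $u\notin G_{k+3}$, so \eqref{star} with $j=k+3$ gives $u\in R_{k+4}\cup R_{k+1}$, a contradiction.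

\emph{The structure of $V_0$.} Now $2p-6=|V_0|=10$ and $p=8$. Let $u\in G_i$. Only $R_{i-1}$ and $R_i$ can contain $u$. So \eqref{star} with $j=i-1$ (sets $R_i,R_{i+2}$) and with $j=i+1$ (sets $R_{i+2},R_{i-1}$) gives $u\in R_i\cap R_{i-1}$. Hence $G_i\cup G_{i+1}\subseteq R_i$ is independent for every $i$, and the two neighbors of $u$ other than $f_i$ lie in $G_{i+2}\cup G_{i-2}$. Two of them in the same $G_j$ would form a $4$-cycle with $f_j$. So there is one in each, and a perfect matching joins $G_i$ and $G_{i+2}$ for every $i$. Label $G_i=\{g_i,g_i'\}$ so that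
\[
g_0\sim g_2\sim g_4\sim g_1\sim g_3,\qquad g_0'\sim g_2'\sim g_4'\sim g_1'\sim g_3' .
\]

\emph{The two possible graphs.} If $g_3\sim g_0$, then $V$ is partitioned into the $5$-cycles $D$ and $g_0g_2g_4g_1g_3$ and the five edges $f_ig_i'$, $0\le i\le4$. Deleting the ends of two of these edges leaves a graph with independence number at most $2+2+3=7$. If $g_3\sim g_0'$, then $V$ is partitioned into the $5$-cycle $D$, the $7$-cycle $f_0g_0g_2g_4g_1g_3g_0'$ and the four edges $f_ig_i'$, $1\le i\le4$. Deleting the ends of two of these edges leaves independence number at most $2+3+2=7$. As $p=8$, both contradict \eqref{R}.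
\end{proof}

So $H$ has girth at least $6$. The two ends of an edge, their $4$ further neighbors and the $8$ further neighbors of these are then all distinct. So $2p+4\ge14$ and
\begin{equation}\label{pfive}
p\ge5 .
\end{equation}

\section{The end of the cubic case}\label{sec:end}

Now $\sigma(X)\ge3$ whenever $X$ is independent with $|X|\ge2$, and the natural sets to look at are those with $\sigma(X)=3$. We find one whose neighborhood contains an edge, take a smallest one, and derive from it three maximum sets for which Lemma~\ref{lem:hajnal} gives a contradiction. In finding the first such set, Corollary~\ref{cor:H} leaves one alternative, which has to be excluded separately. This is the next lemma. In its proof the two given sets split almost all of $H$ into two halves $A$ and $B$, and four further maximum sets turn out to be too large to fit into $A\cup B$.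

\begin{lemma}\label{lem:pair}
There are no vertex $v$ with $N(v)=\{a_1,a_2,b\}$ and maximum sets $S,S'$, both missing $v,a_1,a_2$, with $S\cap S'=\{b\}$.
\end{lemma}

\begin{proof}
Suppose there are, and let $N(b)=\{v,b_1,b_2\}$. By Corollary~\ref{cor:H} exactly five vertices are missed by both sets, namely $v,a_1,a_2,b_1,b_2$. Let $A=S\setminus b$ and $B=S'\setminus b$. Then $|A|=|B|=p-1$, and $V$ is the disjoint union of $\{v,b,a_1,a_2,b_1,b_2\}$, $A$ and $B$.

\emph{Structure.} By the girth, the neighbors of $a_i$ other than $v$ and of $b_j$ other than $b$ lie in $A\cup B$. By (M) for $S$ and for $S'$, each $a_i$ has one neighbor in $A$ and one in $B$. As $A$ and $B$ are independent of the same size and send no edges to $v$ or $b$, counting the edges between $A$ and $B$ from both sides shows that $\{b_1,b_2\}$ sends equally many edges, hence two, to $A$ and to $B$. If some $b_j$ had both of its neighbors other than $b$ in $B$, then $A\cup\{b_j,v\}$ would be independent of size $p+1$. So each $b_j$ has at most one, hence exactly one, neighbor in $B$, and one in $A$. For $h\in\{a_1,a_2,b_1,b_2\}$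 let $\alpha_h\in A$ and $\beta_h\in B$ be its neighbors. The structure obtained so far, which is all that is used below, is preserved by interchanging $a_1,a_2$, by interchanging $b_1,b_2$, by interchanging $A,B$, and by interchanging $(v;a_1,a_2)$ with $(b;b_1,b_2)$.

\emph{Four maximum sets.} For $i,j\in\{1,2\}$ let $S_{ij}$ be a maximum set missing $\{a_i,v\}\cup\{b,b_j\}$. By (M) at $v$ and at $b$,
\[
S_{ij}=\{a_{3-i},b_{3-j}\}\cup W_{ij}\cup W'_{ij},\qquad W_{ij}\subseteq A,\quad W'_{ij}\subseteq B,\quad |W_{ij}|+|W'_{ij}|=p-2 .
\]
These four sets have $4(p-2)$ elements in $A\cup B$ altogether, and $A\cup B$ has only $2p-2$ vertices. We show that they hardly overlap there.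

\emph{Claim: $W_{11}\cap W_{12}=W'_{11}\cap W'_{12}=\emptyset$.} Let $X=W_{11}\cap W_{12}$, $X'=W'_{11}\cap W'_{12}$, $E=B\setminus(W'_{11}\cup W'_{12})$ and $E'=A\setminus(W_{11}\cup W_{12})$. Then
\begin{equation}\label{EE}
|E|+|E'|=2(p-1)-2(p-2)+|X|+|X'|=2+|X|+|X'| .
\end{equation}
Both sets $S_{11},S_{12}$ contain $X$ and $a_2$, while $b_2\in S_{11}$ and $b_1\in S_{12}$. Hence $N(X)\subseteq E\cup\{a_1\}$ and $\beta_{a_2}\in E$. If $|X|\ge2$, then $|N(X)|\ge|X|+3$ gives $|E|\ge|X|+2$. If $X=\{x\}$ and $x\not\sim a_1$, then $|E|\ge3$. If $X=\{x\}$ and $x\sim a_1$, then the two other neighbors of $x$ lie in $E$ and differ from $\beta_{a_2}$, since otherwise $v\,a_1\,x\,\beta_{a_2}\,a_2$ is a $5$-cycle. So again $|E|\ge3$. Thus $|E|\ge|X|+2$ if $X\ne\emptyset$, and $|E|\ge1$ in any case. Interchanging $A$ and $B$ gives the same for $E'$ and $X'$. If $X\neq\emptyset$ or $X'\ne\emptyset$, these bounds give $|E|+|E'|\ge|X|+|X'|+3$, contrary to \eqref{EE}. This proves the claim.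

\emph{Counting.} By the symmetries, the sets with indices $21,22$ are also disjoint within $A\cup B$, and so are those with indices $11,21$ and those with indices $12,22$. Let $I=S_{11}\cap S_{22}$. Then $I\subseteq A\cup B$, and $v,b$ are missed by both sets and not in $N(I)$. Corollary~\ref{cor:H} gives $|N(I)|\le|I|+2$, so $|I|\le1$ by Lemma~\ref{lem:tight}. Likewise $|S_{12}\cap S_{21}|\le1$. Among any three of the four sets there are two with a common first or second index, so no vertex of $A\cup B$ lies in three of them, and at most two vertices of $A\cup B$ lie in two of them. Hence $4(p-2)\le(2p-2)+2$ and $p\le4$, contrary to \eqref{pfive}.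
\end{proof}

\begin{lemma}\label{lem:exists}
There is an independent set $X$ with $|X|\ge2$, $\sigma(X)=3$ and an edge inside $N(X)$.
\end{lemma}

\begin{proof}
Take an edge $vb$ and let $N(v)=\{b,a_1,a_2\}$, $N(b)=\{v,b_1,b_2\}$. For $j=1,2$ let $S_j$ be a maximum set missing $\{a_1,v\}\cup\{b,b_j\}$, and let $I=S_1\cap S_2$. By (M) at $v$ we have $a_2\in I$, so $v\in N(I)$. On the other hand $b\notin N(I)$, since $v,b_1,b_2\notin I$. Corollary~\ref{cor:H} gives $|N(I)\cup\{a_1,b\}|\le|I|+4$. If $a_1\notin N(I)$, then $|N(I)|\le|I|+2$, so $I=\{a_2\}$ by Lemma~\ref{lem:tight}. But then $S_1,S_2$ both miss $v,a_1,b$ and meet only in $a_2$. This contradicts Lemma~\ref{lem:pair}, with $a_2$ in the role of $b$ there. So $a_1\in N(I)$ and $|N(I)|\le|I|+3$. As $a_1\not\sim a_2$, we have $|I|\ge2$, hence $\sigma(I)=3$, and $va_1$ is an edge inside $N(I)$.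
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:five}, \ref{lem:four} and \ref{lem:cubic} the graph $H$ in \eqref{standing} is cubic, and it has girth at least $6$ by Lemmas~\ref{lem:trianglefree}, \ref{lem:C4} and~\ref{lem:C5}. Choose $X$ as in Lemma~\ref{lem:exists} with $|X|$ minimum. Let $h'h''$ be an edge inside $N(X)$ and let $O=V\setminus(X\cup N(X))$.

\emph{The sets $S_h$.} For each $h\in N(X)\setminus\{h',h''\}$ we construct a maximum set $S_h$ with
\begin{equation}\label{Sh}
S_h\cap X=\emptyset,\qquad S_h\cap N(X)=N(X)\setminus\{h,h',h''\}.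
\end{equation}
No vertex is adjacent to both $h'$ and $h''$. At most one vertex of $X\cap N(h)$ is adjacent to $h'$ or $h''$: two of them adjacent to the same vertex $h'$ or $h''$ would form a $4$-cycle with it and $h$, and otherwise they would form a $5$-cycle with $h,h',h''$. Let $y$ be that vertex if it exists, and otherwise any vertex of $X\cap N(h)$. Let $S_h$ be a maximum set missing $\{y,h\}\cup\{h',h''\}$ and $Z_0=S_h\cap X\subseteq X\setminus y$. By Lemma~\ref{lem:exchange},
\[
|N(Z_0)\cup\{h,h',h''\}|\le|Z_0|+3 .
\]
If $|Z_0|\ge2$, then $|N(Z_0)|\ge|Z_0|+3$, so $\sigma(Z_0)=3$ and $h',h''\in N(Z_0)$. This contradicts the minimality of $|X|$. If $Z_0=\{z_0\}$, then $z_0$ is adjacent to at least two of $h,h',h''$, but not to both $h'$ and $h''$. So it is adjacent to $h$ and to one of $h',h''$. As $z_0\ne y$, this contradicts the choice of $y$. So $Z_0=\emptyset$, equality holds in Lemma~\ref{lem:exchange}, and \eqref{Sh} follows.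

\emph{A common vertex.} Let $y'\in X\cap N(h')$, and let $t$ be the neighbor of $h'$ other than $h''$ and $y'$. Since $h''$ and $y'$ are missed by every $S_h$, (M) at $h'$ gives $t\in S_h$ for all $h$. So $t\notin X$ by \eqref{Sh}. Also $t\notin N(X)$: otherwise, as $t\ne h',h''$, we could take $h=t$ and obtain $t\notin S_t$. Hence $t\in O$.

\emph{Three of the sets.} Since $|N(X)\setminus\{h',h''\}|=|X|+1\ge3$, we can choose distinct $h_1,h_2,h_3$ in this set. Let $S_i=S_{h_i}$ and $K=S_1\cap S_2\cap S_3\cap O\ni t$. By \eqref{Sh}, $|S_1\cap S_2\cap S_3|=(|X|+3-5)+|K|$. All three sets miss the pairwise disjoint sets $X$, $\{h',h''\}$ and $N(K)\cap O$. Lemma~\ref{lem:hajnal} gives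
\[
|X|-2+|K|+\bigl(2p+4-|X|-2-|N(K)\cap O|\bigr)\ge2p,
\]
that is, $|N(K)\cap O|\le|K|$. The set $K\subseteq O$ has no neighbors in $X$. By \eqref{Sh}, every vertex of $N(X)\setminus\{h',h''\}$ lies in at least two of the sets $S_i\supseteq K$ and so is not adjacent to $K$. Hence $N(K)\subseteq O\cup\{h',h''\}$ and $|N(K)|\le|K|+2$. If $|K|\ge2$, this contradicts $\sigma(K)\ge3$. If $K=\{t\}$, then at most one of the three neighbors of $t$ is in $O$, so $t$ is adjacent to both $h'$ and $h''$, and these three vertices form a triangle, a contradiction.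

So no graph $H$ as in \eqref{standing} exists, and $F_v(2,2,p;p+1)\ge2p+5$ for every $p\ge2$. The equivalent formulation follows from Proposition~\ref{prop:translate}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bikov}
Aleksandar Bikov, \emph{Computation and Bounding of Folkman Numbers}, arXiv:1806.09601 (2018).

\bibitem{GG}
Greenwood and Gleason (1955).

\end{thebibliography}
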